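\title{Total cut complexes of squared cycles and slender cyclic graphs}

\begin{abstract}
The $k$-total cut complex $\Delta_k^t(G)$ of a graph $G$ is the simplicial complex whose facets are the complements of the independent sets of size $k$. For the square $W_n$ of the $n$-cycle and every $k\ge 2$ we prove that $\Delta_k^t(W_n)$ is void if $n\le 3k-1$, homotopy equivalent to $S^{2i+1}$ if $n=3k+i$ with $0\le i\le k-1$, and homotopy equivalent to $S^{2k+i}$ if $n=4k+i$ with $i\ge 0$. The proof passes to the Alexander dual, the complex of vertex sets of independence number less than $k$, and expresses the effect of adding one edge to a ``cyclic graph'' through smaller cyclic graphs with $k$ replaced by $k-1$. The same method gives $\Delta_k^t(C_n^p)\simeq S^{n-2k}$ for the $p$-th power of the cycle when $n\ge p(2k-1)+1$, and shows that this bound is sharp.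
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, with nonempty vertex set. A set of vertices is \emph{independent} if no two of its elements are adjacent, $\alpha(G)$ is the largest size of an independent set, and $G[\tau]$ is the subgraph induced on $\tau$. For a graph $G=(V,E)$ and $k\ge1$, the \emph{$k$-total cut complex} $\Delta_k^t(G)$ is the simplicial complex on $V$ whose facets are the sets $V\setminus S$, where $S$ is an independent set of size $k$. Thus $\sigma$ is a face exactly when an independent $k$-set survives the removal of $\sigma$. If $\alpha(G)<k$, the complex has no faces at all, not even $\emptyset$, and is called \emph{void}; otherwise all its facets have $|V|-k$ elements and its dimension is $|V|-k-1$.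

Let $C_n^p$ be the graph on $\mathbb Z_n$ in which distinct $a,b$ are adjacent if $a-b\equiv\pm j \pmod n$ for some $1\le j\le p$. Then $C_n=C_n^1$ is the cycle and $W_n=C_n^2$ is the \emph{squared cycle}. If a set of $m\ge2$ residues is represented by integers $x_1<\dots<x_m<x_1+n$, its \emph{gaps} are $x_2-x_1,\dots,x_m-x_{m-1},x_1+n-x_m$. They sum to $n$, and the set is independent in $C_n^p$ if and only if all gaps are at least $p+1$.

For cycles, a theorem of Bayer et al.\ states that $\Delta_k^t(C_n)$ is void for $n<2k$ and homotopy equivalent to $S^{n-2k}$ for $n\ge 2k\ge4$. At $n=2k$ the complex consists of two disjoint simplices, and every further vertex raises the dimension of the sphere by one. The first cases of the squared cycle are just as easy.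

\begin{example}\label{ex:first}
Let $k\ge2$. An independent $k$-set of $W_n$ has $k$ gaps, each at least $3$, so $\Delta_k^t(W_n)$ is void for $n\le 3k-1$; for $n\ge3k$ the set $\{0,3,\dots,3(k-1)\}$ is independent. For $n=3k$ all gaps equal $3$, so the independent $k$-sets are the residue classes $S_0,S_1,S_2$ modulo $3$. The nerve lemma says that if a simplicial complex is a union of subcomplexes $K_1,\dots,K_m$, and every intersection of some of them either has no vertex or is contractible, then the complex is homotopy equivalent to the nerve, whose faces are the index sets $J$ for which $\bigcap_{j\in J}K_j$ has a vertex. The three facets $V\setminus S_j$ meet pairwise in a simplex $S_r$, and no vertex lies in all three. The nerve is the boundary of a triangle, and $\Delta_k^t(W_{3k})\simeq S^1$.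
\end{example}

The analogy with cycles suggests $S^{n-3k+1}$ for all $n\ge3k$. This guess is wrong. The following statement is, for $k\ge3$, a conjecture taken from the paper of Shen, Song, Yu, Zhou and Zhuang \cite{SSYZZ}; we prove it for all $k\ge2$.

\begin{theorem}\label{thm:main}
Let $k\ge2$ and $n\ge1$. If $n\le3k-1$, then $\Delta_k^t(W_n)$ is void. If $n=3k+i$ with $0\le i\le k-1$, then $\Delta_k^t(W_n)\simeq S^{2i+1}$. If $n=4k+i$ with $i\ge0$, then $\Delta_k^t(W_n)\simeq S^{2k+i}$.
\end{theorem}

So the dimension grows by two with each vertex up to $n=4k-1$ and by one afterwards, and for $n\ge4k-1$ it equals $n-2k$, the value for the cycle itself. The two regimes are best seen in the complex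
\[
A_k(G)=\{\tau\subseteq V:\ \alpha(G[\tau])<k\},
\]
which is the Alexander dual of $\Delta_k^t(G)$ (Section~\ref{sec:tools}): homology of $\Delta_k^t(G)$ in degree $d$ corresponds to cohomology of $A_k(G)$ in degree $|V|-d-3$. The complex $A_2(G)$ is the clique complex of $G$, and $A_k(G)$ grows when edges are added. For $C_n$ the degree dual to $n-2k$ is $2k-3$, whatever $n\ge 2k$ is. For $W_n$, Theorem~\ref{thm:main} predicts the degree $3k-4-i$ when $n=3k+i\le 4k-1$, and $2k-3$ for all $n\ge4k-1$. For $k=3$ and $n=9,10,11,12,13$ the spheres have dimensions $1,3,5,6,7$, and the dual degrees are $5,4,3,3,3$.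

\begin{example}\label{ex:join}
Suppose that the independent $k$-sets $S_1,\dots,S_r$ of $G$ partition $V$. Then $\tau\in A_k(G)$ if and only if $\tau\cap S_j\ne S_j$ for all $j$, so $A_k(G)$ is the join of the boundaries of $r$ simplices with $k$ vertices each. These boundaries are spheres $S^{k-2}$, and $S^s*S^t\cong S^{s+t+1}$, so $A_k(G)\cong S^{r(k-1)-1}$. For $k\ge 2$ this gives $A_k(C_{2k})\cong S^{2k-3}$ (all gaps equal $2$, so the two sets are the even and the odd vertices) and $A_k(W_{3k})\cong S^{3k-4}$. In particular the clique complex of $W_6$ is the boundary of an octahedron.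
\end{example}

\begin{example}\label{ex:strip}
Let $n\ge7$. Three pairwise adjacent vertices of $W_n$ have three gaps, each at most $2$ or at least $n-2$, with sum $n\ge 7$; so one gap is at least $n-2$ and the vertices are consecutive. Hence the facets of $A_2(W_n)$ are the triangles $\{x,x+1,x+2\}$. Each edge $\{x,x+2\}$ lies in exactly one triangle, so $A_2(W_n)$ collapses onto the circle $A_2(C_n)=C_n$. By duality $\Delta_2^t(W_7)$ has its homology in degree $7-1-3=3$, not in degree $2$ as the naive guess would have it.
\end{example}

What separates $W_6$ from $W_7$ is the triangle $\{0,2,4\}$, which goes once around $\mathbb Z_6$ in three steps. For general $k$ the role of the triangle is played by an odd cycle $C_{2k-1}$: its independence number is $k-1$, so the vertex set of a $(2k-1)$-cycle that winds around $\mathbb Z_n$ is a face of $A_k$. The graph $W_n$ allows no way of going around in $2k-1$ steps exactly when $2(2k-1)<n$, that is, when $n\ge4k-1$. To use this we pass from $C_n$ to $W_n$ one edge at a time, and we need a class of graphs that contains the intermediate stages.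

\begin{definition}\label{def:cyclic}
Let $n\ge3$. An \emph{$n$-cyclic function} is a nondecreasing map $h:\mathbb Z\to\mathbb Z$ with
\[
h(x+n)=h(x)+n,\qquad x+1\le h(x)\le x+n-1\qquad(x\in\mathbb Z).
\]
Its \emph{cyclic graph} has vertex set $\mathbb Z_n$; two residues are adjacent if they have lifts $x<y$ in $\mathbb Z$ with $y\le h(x)$. A cyclic graph is always considered together with its function. For $k\ge1$, the function $h$ and its graph are \emph{$k$-slender} if $h^{2k-1}(x)<x+n$ for all $x$, where $h^m$ is the $m$-fold composite.
\end{definition}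

Thus $h(x)$ is the farthest point that can be reached from $x$ by one forward step, and $k$-slender means that $2k-1$ forward steps never complete a turn. For $n>p$ the graph $C_n^p$ is cyclic with $h(x)=x+p$, and it is $k$-slender if and only if $n\ge p(2k-1)+1$.

\begin{theorem}\label{thm:slender}
Let $k\ge1$ and let $G$ be a $k$-slender cyclic graph. Then $\widetilde H_j(A_k(G);\mathbb Z)$ is $\mathbb Z$ for $j=2k-3$ and $0$ otherwise.
\end{theorem}

This theorem settles the range $n\ge4k-1$. Its proof and the treatment of the range $n\le 4k-2$ rest on one computation. When an edge $ab$ is added to a cyclic graph, the new faces of $A_k$ are described by complexes $A_{k-1}(H_\eta)$, where the graphs $H_\eta$ arise by contracting the interval from $a$ to $b$ to one vertex and are again cyclic. Section~\ref{sec:model} carries this out by hand for a chord of a cycle, and Section~\ref{sec:edge} does it in general. In the slender range the contributions of the $H_\eta$ cancel in pairs (Section~\ref{sec:slender}). In the range $n\le4k-2$ all of them vanish but one, and $\widetilde H_j(A_k(W_n))\cong\widetilde H_{j-3}(A_{k-1}(W_{n-3}))$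 (Section~\ref{sec:short}). Theorem~\ref{thm:main} follows in Section~\ref{sec:proof}; the proof does not use the theorem on cycles quoted above. Section~\ref{sec:powers}, which is not needed for Theorem~\ref{thm:main}, treats higher powers of cycles and shows that slenderness is the exact condition.

\section{Chain complexes, duality and domination}\label{sec:tools}

For a simplicial complex $K$ with linearly ordered vertex set, the augmented chain complex $\widetilde C(K)$ has as basis in degree $j\ge-1$ the faces with $j+1$ elements, and
$\partial\{v_0<\dots<v_j\}=\sum_i(-1)^i\{v_0,\dots,v_j\}\setminus\{v_i\}$. Its homology $\widetilde H(K)$ is reduced homology over $\mathbb Z$ and does not depend on the order. A chain complex with zero homology, or a simplicial complex with zero reduced homology, is \emph{acyclic}. The void complex is acyclic, and so is every cone, in particular every full simplex on a nonempty set. The complex $\{\emptyset\}$ is not acyclic: it has $\widetilde H_{-1}=\mathbb Z$ and nothing else. An inclusion is a \emph{homology isomorphism} if it induces isomorphisms on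 all $\widetilde H_j$. The long exact homology sequence of a subcomplex $C'\subseteq C$ gives three facts.
\begin{itemize}
\item[(A1)] The inclusion $C'\to C$ induces isomorphisms in homology if and only if $C/C'$ is acyclic. If $C'$ is acyclic, then $H_j(C)\cong H_j(C/C')$. If $C$ is acyclic, then $H_j(C')\cong H_{j+1}(C/C')$.
\item[(A2)] $C$ is acyclic if and only if all connecting homomorphisms $H_{j+1}(C/C')\to H_j(C')$ are isomorphisms.
\item[(A3)] If $0=C^{(-1)}\subseteq C^{(0)}\subseteq\dots\subseteq C^{(m)}=C$ are subcomplexes and all quotients $C^{(q)}/C^{(q-1)}$ are acyclic, then $C$ is acyclic (apply (A1) inductively).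
\end{itemize}
Replacing $\partial$ by $-\partial$ does not change homology.

The complex $A_k(G)$ contains $\emptyset$ for every $k\ge1$, and $A_1(G)=\{\emptyset\}$. If $G\subseteq G'$ have the same vertices, then $A_k(G)\subseteq A_k(G')$. If $\alpha(G)<k$, then $A_k(G)$ is a full simplex. We often reach this situation as follows.
\begin{itemize}
\item[(B)] If the $m\ge2$ vertices of $G$ can be ordered cyclically so that consecutive vertices are adjacent, then $\alpha(G)\le\lfloor m/2\rfloor$, because an independent set contains no two consecutive vertices.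
\end{itemize}

\emph{Combinatorial Alexander duality} (see, e.g., \cite{BT}) states: if $K$ is a complex on a finite set $V$, neither void nor the full simplex, and $K^\vee=\{\sigma\subseteq V: V\setminus\sigma\notin K\}$, then $\widetilde H_i(K)\cong\widetilde H^{|V|-i-3}(K^\vee)$. A set $\sigma$ is a face of $\Delta_k^t(G)$ if and only if $V\setminus\sigma$ contains an independent $k$-set, that is, $V\setminus\sigma\notin A_k(G)$. Hence $\Delta_k^t(G)^\vee=A_k(G)$. If $\alpha(G)\ge k$, then $\Delta_k^t(G)$ is not void, and $V$ is not a face, so
\begin{equation}\label{eq:dual}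
\widetilde H_i(\Delta_k^t(G))\cong\widetilde H^{|V|-i-3}(A_k(G))\qquad\text{if }\alpha(G)\ge k.
\end{equation}
Duality sees only homology. The homotopy type is recovered through simple connectivity.

\begin{lemma}\label{lem:sphere}
Let $G$ have $n\ge3$ vertices and let $k\ge1$. Suppose that every $3$-subset of $V$ is disjoint from some independent $k$-set, that $\widetilde H_j(A_k(G))$ is $\mathbb Z$ for $j=e$ and $0$ otherwise, and that $d=n-e-3\ge2$. Then $\Delta_k^t(G)\simeq S^d$.
\end{lemma}

\begin{proof}
By the universal coefficient theorem the reduced cohomology of $A_k(G)$ is also $\mathbb Z$ in degree $e$ and $0$ otherwise. Since $\alpha(G)\ge k$, \eqref{eq:dual} shows that $K=\Delta_k^t(G)$ has the reduced homology of $S^d$. Every $3$-set is a face of $K$, so $K$ has the same $2$-skeleton as the simplex on $V$; the fundamental group depends only on the $2$-skeleton, so $K$ is simply connected. The Hurewicz theorem states that for a simply connected space whose reduced homology vanishes below degree $d$, the map $\pi_d\to H_d$ is an isomorphism. Hence a generator of $H_d(K)$ is represented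 by a map $S^d\to K$, which is a homology isomorphism. By Whitehead's theorem a homology isomorphism between simply connected CW complexes is a homotopy equivalence.
\end{proof}

Edges will be added by the method of Section~\ref{sec:edge}. Vertices are removed by the next lemma, in which $N[v]$ is the closed neighborhood, consisting of $v$ and its neighbors.

\begin{lemma}[domination]\label{lem:dom}
If $u\ne v$ and $N[u]\subseteq N[v]$, then $A_k(G-u)\subseteq A_k(G)$ is a homology isomorphism for every $k\ge1$.
\end{lemma}

\begin{proof}
Let $u\in\tau\in A_k(G)$. We claim that $\tau\cup\{v\}\in A_k(G)$. Let $I\subseteq\tau\cup\{v\}$ be independent. If $v\notin I$, then $I\subseteq\tau$ and $|I|<k$. If $v\in I$, then $I\setminus\{v\}$ avoids $N[v]\supseteq N[u]$, so $(I\setminus\{v\})\cup\{u\}$ is an independent subset of $\tau$ of size $|I|$, and again $|I|<k$.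

The quotient $\widetilde C(A_k(G))/\widetilde C(A_k(G-u))$ has as basis the faces containing $u$. Ordering $u$ first, the map $\tau\mapsto\tau\setminus\{u\}$ identifies it, up to a shift of degree and the sign of $\partial$, with the augmented chain complex of $\{\sigma: u\notin\sigma,\ \sigma\cup\{u\}\in A_k(G)\}$. By the claim this complex is a cone with apex $v$, or void. It is acyclic, and (A1) applies.
\end{proof}

The relation $N[u]\subseteq N[v]$ persists in every induced subgraph that contains $u$ and $v$, so the lemma can be applied repeatedly.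

We write $[x,y]$ for the set of integers $z$ with $x\le z\le y$, and we denote a vertex of a cyclic graph by any of its lifts. Three remarks on cyclic functions are used throughout. Two lifts $x<y\le h(x)$ satisfy $y-x<n$; so for $x<x'<x+n$ the vertices $x,x'$ are adjacent if and only if $x'\le h(x)$ or $x+n\le h(x')$. Next, $h^m(x)<h^{m+1}(x)$. Finally, if $h\le h'$, then $G\subseteq G'$ and, by induction, $h^{m+1}(x)\le h((h')^m(x))\le (h')^{m+1}(x)$; so $h$ is $k$-slender whenever $h'$ is.

\section{The model case: a chord in a cycle}\label{sec:model}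

Let $n\ge5$, $k\ge2$, $G=C_n$ and $G^+=C_n+\{0,2\}$. By (A1), the effect of the chord on homology is measured by $D=\widetilde C(A_k(G^+))/\widetilde C(A_k(G))$, which has as basis the \emph{new faces}: the sets $\tau$ that contain an independent $k$-set of $G$ but none of $G^+$. Every independent $k$-set of $G$ inside a new face must contain $0$ and $2$. Write $\tau=\{0,2\}\cup\eta\cup\rho$ with $\eta\subseteq\{1\}$ and $\rho\subseteq X=[3,n-1]$, and let $P$ be the path $G[X]$.

The set $\tau$ contains an independent $k$-set through $0$ and $2$ if and only if $\rho\cap[4,n-2]$ contains an independent $(k-2)$-set of $P$. Now consider the condition that $\tau$ contain no independent $k$-set of $G^+$. Such a set has at most one vertex in the triangle $\{0,1,2\}$. If $1\in\tau$, then, since $1$ has no neighbor in $X$, the condition says that $\rho$ contains no independent $(k-1)$-set of $P$. If $1\notin\tau$, an independent $(k-1)$-set $T\subseteq\rho$ can be extended by $0$ unless $n-1\in T$, and by $2$ unless $3\in T$. So the condition says that every such $T$ contains both $3$ and $n-1$ (an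 independent $k$-set inside $\rho$ would contain a $T$ without $n-1$). Equivalently, $\rho$ contains no independent $(k-1)$-set of $P+\{3,n-1\}$.

Both conditions fit into one graph if we add a vertex $*$ adjacent to $3$ and $n-1$. Let $H_{\{1\}}$ be $P$ with $*$ added, which is the cycle $C_{n-2}$, and let $H_\emptyset=H_{\{1\}}+\{3,n-1\}$, which is $C_{n-2}$ with a chord of the same kind as before. An independent $(k-1)$-set through $*$ consists of $*$ and $k-2$ independent vertices of $[4,n-2]$. Therefore $\tau$ is a new face if and only if $\rho$ belongs to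
\[
F_\eta=\{\rho\subseteq X:\ \rho\in A_{k-1}(H_\eta),\ \rho\cup\{*\}\notin A_{k-1}(H_\eta)\}.
\]
These are the faces of $A_{k-1}(H_\eta)$ outside the closed star of $*$. The star is acyclic, so the chains on $F_\eta$ compute $\widetilde H(A_{k-1}(H_\eta))$. In $D$ the new faces without the vertex $1$ span a subcomplex, those with $1$ span the quotient, and the connecting homomorphism deletes $1$. We are thus led to the inclusion $A_{k-1}(C_{n-2})\subseteq A_{k-1}(C_{n-2}+\text{chord})$: the question for $(n,k)$ has become the same question for $(n-2,k-1)$.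

Take $k=3$, so that $F_\eta$ consists of the cliques of $H_\eta[X]$ that meet $[4,n-2]$. For $n=7$,
\[
F_{\{1\}}=F_\emptyset=\{\{4\},\{5\},\{3,4\},\{4,5\},\{5,6\}\};
\]
the new faces are matched in pairs $\tau,\ \tau\cup\{1\}$, and $D$ is acyclic by (A2). For $n=6$ we have $F_{\{1\}}=\{\{4\},\{3,4\},\{4,5\}\}$, while $F_\emptyset$ contains in addition $\{3,4,5\}$. The unmatched new face $\{0,2,3,4,5\}$ is a $5$-cycle that winds around $\mathbb Z_6$. In this case the homology does change: $A_3(C_6)\cong S^3$, whereas $C_6+\{0,2\}$ has the single independent triple $\{1,3,5\}$, so its complex $A_3$ is a cone with apex $0$. Note that $C_7+\{0,2\}$ is $3$-slender (five steps advance by at most $6$) and $C_6+\{0,2\}$ is not.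

In general there are several vertices between the ends of the new edge, and each subset $\eta$ of them has its own graph $H_\eta$. The work consists in showing that the $H_\eta$ stay in the class of cyclic graphs and inherit slenderness.

\section{Adding an edge to a cyclic graph}\label{sec:edge}

\subsection{The setting}
Let $h$ be an $n$-cyclic function with graph $G$. For $a\in\mathbb Z$ put
\[
b=h(a)+1,\qquad l=\min\{y\in\mathbb Z:\ h(y)\ge a\}.
\]
Thus $b$ is the first point that $a$ does not reach, and $l$ is the first point that reaches $a$. We call $a$ \emph{admissible} for $h$ if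
\[
\text{(S1)}\quad h(a+1)\ge b,\qquad\qquad\text{(S2)}\quad h(b)\le l+n-1.
\]
Condition (S1) will make the graph with the new edge $ab$ cyclic and the interval $[a,b]$ a clique. Condition (S2) will ensure that $a$ and $b$ have no common neighbor outside $[a,b]$; for the chord $\{0,2\}$ in $C_n$ it reads $n\ge5$.

Let $a$ be admissible throughout this section. Since $h(a-1)\ge a$ we have $l\le a-1$, and $b\ge a+2$. With (S2) this gives $b<h(b)<l+n\le a+n-1$. Put
\[
M=[a+1,b-1],\quad X=[b+1,a+n-1],\quad R=[b+1,h(b)],\quad L=[l+n,a+n-1],
\]
and $U=X\setminus(R\cup L)$. Then $M\neq\emptyset$, the sets $R$ and $L$ are nonempty disjoint subsets of $X$, and $[a,b]\cup X=[a,a+n-1]$ represents $\mathbb Z_n$; see Figure~\ref{fig:setting}. Let $h^+$ agree with $h$ except that $h^+(a+jn)=b+jn$ for $j\in\mathbb Z$. It is nondecreasing because $h(a)<b\le h(a+1)$, and $b\le a+n-1$, so $h^+$ is $n$-cyclic. Let $G^+$ be its graph.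

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (0,0) circle (1.8);
\draw[very thick] (115:1.8) arc (115:65:1.8);
\draw[very thick] (35:1.8) arc (35:-15:1.8);
\draw[very thick] (-35:1.8) arc (-35:-145:1.8);
\draw[very thick] (145:1.8) arc (145:195:1.8);
\fill (130:1.8) circle (2.5pt);
\fill (50:1.8) circle (2.5pt);
\draw[dashed] (130:1.8) -- (50:1.8);
\node at (130:2.15) {$a$};
\node at (50:2.15) {$b$};
\node at (90:2.15) {$M$};
\node at (10:2.15) {$R$};
\node at (-90:2.15) {$U$};
\node at (170:2.15) {$L$};
\node at (0,0) {$G^+$};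
\begin{scope}[xshift=6.5cm]
\draw[gray] (0,0) circle (1.8);
\draw[very thick] (65:1.8) arc (65:-5:1.8);
\draw[very thick] (-30:1.8) arc (-30:-150:1.8);
\draw[very thick] (115:1.8) arc (115:185:1.8);
\fill (90:1.8) circle (2.5pt);
\draw[dotted,thick] (125:1.8) -- (55:1.8);
\draw[dotted,thick] (130:1.8) -- (25:1.8);
\draw[dotted,thick] (155:1.8) -- (50:1.8);
\node at (90:2.15) {$*$};
\node at (30:2.15) {$R$};
\node at (-90:2.15) {$U$};
\node at (150:2.15) {$L$};
\node at (0,-0.3) {$H_\eta$};
\end{scope}
\end{tikzpicture}
\caption{Left: the vertices of a cyclic graph in clockwise order. The new edge $ab$ (dashed) spans the interval $M$; outside $\{a,b\}\cup M$ the neighbors of $a$ form $L$, the neighbors of $b$ form $R$, and $U$ is the rest. Right: in the graph $H_\eta$ the interval from $a$ to $b$ is contracted to a vertex $*$ adjacent to $L\cup R$, and some edges between $L$ and $R$ (dotted), depending on $\eta\subseteq M$, are added.}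
\label{fig:setting}
\end{figure}

\begin{lemma}\label{lem:facts}
Neighborhoods being taken in $G$, the following hold.
\begin{itemize}
\item[(a)] Let $w\in[a,b]$. No vertex of $U$ is adjacent to $w$. A vertex $x\in R$ is adjacent to $w$ if and only if $x\le h(w)$. A vertex $y\in L$ is adjacent to $w$ if and only if $w+n\le h(y)$.
\item[(b)] $N[a]\cap X=L$ and $N[b]\cap X=R$.
\item[(c)] $a$ and $b$ are not adjacent in $G$, and $G^+=G+ab$.
\item[(d)] $[a,b]$ is a clique of $G^+$; in particular $M\subseteq N[a]\cap N[b]$. The sets $L$ and $R$ are cliques of $G$.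
\item[(e)] Vertices $x<x'$ of $X$ are adjacent in $G$ if and only if $x'\le h(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $x\in X$ we have $w<x<w+n$, so $x$ is adjacent to $w$ if and only if $x\le h(w)$ or $w+n\le h(x)$. The first inequality implies $x\le h(b)$, so $x\in R$. The second implies $h(x-n)\ge w\ge a$, so $x-n\ge l$ and $x\in L$. Since $R\cap L=\emptyset$, the three claims follow.

(b) For $x\in R$ we have $h(a)=b-1<x\le h(b)$, so $x$ is adjacent to $b$ and not to $a$. For $y\in L$ we have $l\le y-n\le a$, hence $a+n\le h(y)\le h(a)+n<b+n$, so $y$ is adjacent to $a$ and not to $b$.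

(c) We have $b>h(a)$ and $a+n>h(b)$. Up to translation by multiples of $n$, the only pair $x<y$ with $h(x)<y\le h^+(x)$ is $(a,b)$.

(d) For $a\le w<w'\le b-1$ we have $w'\le h(a)\le h(w)$, and for $w\in M$ we have $h(w)\ge h(a+1)\ge b$ by (S1). For $y<y'$ in $L$, $y'<a+n\le h(y)$. For $x<x'$ in $R$, $x'\le h(b)\le h(x)$.

(e) The other possibility, $x+n\le h(x')$, is excluded by $h(x')\le h(a)+n<b+n<x+n$.
\end{proof}

\subsection{The contracted graphs and the new faces}
As in the model case, an independent $(k-1)$-set $T\subseteq X$ has to be tested for extension by a vertex $w\in\{a,b\}\cup\eta$. By Lemma~\ref{lem:facts} only the elements of $T$ in $L$ and $R$ can obstruct this, and there is at most one of each. So the obstruction is a condition on pairs, and it can be recorded as an edge.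

For $\eta\subseteq M$ let $H_\eta$ be the graph on $X\cup\{*\}$ with the following edges: the edges of $G[X]$; an edge from $*$ to each vertex of $L\cup R$; and, for $y\in L$ and $x\in R$, the edge $xy$ whenever every $w\in\{a,b\}\cup\eta$ is adjacent in $G$ to $x$ or to $y$. Edges of the last kind are called \emph{added edges}. If $\eta\subseteq\eta'$, then $H_{\eta'}\subseteq H_\eta$. For $k\ge2$ put
\[
D=\widetilde C(A_k(G^+))/\widetilde C(A_k(G)),\qquad
F_\eta=\{\rho\subseteq X:\ \rho\in A_{k-1}(H_\eta),\ \rho\cup\{*\}\notin A_{k-1}(H_\eta)\}.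
\]

\begin{lemma}\label{lem:basis}
Let $k\ge2$. The faces of $A_k(G^+)$ that are not in $A_k(G)$, which form a basis of $D$, are the sets $[\eta,\rho]:=\{a,b\}\cup\eta\cup\rho$ with $\eta\subseteq M$ and $\rho\in F_\eta$. If $\eta\subseteq\eta'$, then $F_{\eta'}\subseteq F_\eta$.
\end{lemma}

\begin{proof}
Let $\alpha(G^+[\tau])<k\le\alpha(G[\tau])$. An independent $k$-set of $G$ in $\tau$ is not independent in $G^+=G+ab$, so it contains $a$ and $b$. Write $\tau=\{a,b\}\cup\eta\cup\rho$ with $\eta\subseteq M$, $\rho\subseteq X$. The other $k-2$ elements avoid $N[a]\cup N[b]\supseteq M\cup L\cup R$, so they lie in $\rho\cap U$. Conversely, an independent $(k-2)$-subset of $\rho\cap U$ together with $a,b$ is independent in $G$, by Lemma~\ref{lem:facts}(a),(c). So the new faces are the sets $\tau=\{a,b\}\cup\eta\cup\rho$ with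
\[
\text{(P1)}\quad\alpha(G^+[\tau])<k,\qquad\qquad\text{(P2)}\quad\alpha(G[\rho\cap U])\ge k-2.
\]
Call a $G$-independent $(k-1)$-set $T\subseteq\rho$ \emph{extendable} if $T\cap N[w]=\emptyset$ for some $w\in\{a,b\}\cup\eta$.

\emph{Step 1: (P1) holds if and only if no $T$ is extendable.} If $T$ is extendable by $w$, then $T\cup\{w\}$ is independent in $G$ and does not contain both $a$ and $b$, so it is independent in $G^+$ and (P1) fails. Conversely, let $I\subseteq\tau$ be an independent $k$-set of $G^+$. It has at most one element in the clique $[a,b]$. If it has one, $w$, then $T=I\setminus\{w\}$ is extendable by $w$. If it has none, then $I\subseteq\rho$ has at most one element in the clique $L$; removing this element, or any element if there is none, leaves a set $T$ that misses $L=N[a]\cap X$, and $T$ is extendable by $a$.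

\emph{Step 2: $T$ is extendable if and only if it is independent in $H_\eta$.} The set $T$ has at most one element in each of the cliques $L$ and $R$. If $T$ misses $L$, it is extendable by $a$; if it misses $R$, it is extendable by $b$; in both cases it contains no added edge and is independent in $H_\eta$. Otherwise $T\cap L=\{y\}$, $T\cap R=\{x\}$, and the remaining elements lie in $U$, where no $w\in[a,b]$ has a neighbor. Then $T$ is extendable if and only if some $w\in\{a,b\}\cup\eta$ is adjacent to neither $x$ nor $y$, that is, if and only if $xy$ is not an added edge, that is, if and only if $T$ is independent in $H_\eta$.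

Every subset of $\rho$ that is independent in $H_\eta$ is independent in $G$. So Steps 1 and 2 show that (P1) is equivalent to $\rho\in A_{k-1}(H_\eta)$.

\emph{Step 3: given (P1), (P2) holds if and only if $\rho\cup\{*\}\notin A_{k-1}(H_\eta)$.} By (P1), an independent $(k-1)$-set of $H_\eta$ in $\rho\cup\{*\}$ must contain $*$. The non-neighbors of $*$ in $X$ are the elements of $U$, and $H_\eta[U]=G[U]$. So such a set exists if and only if (P2) holds.

Thus $F_\eta$ consists of the sets $\rho\in A_{k-1}(H_\eta)$ that satisfy (P2). Since (P2) does not involve $\eta$ and $A_{k-1}(H_{\eta'})\subseteq A_{k-1}(H_\eta)$ for $\eta\subseteq\eta'$, we get $F_{\eta'}\subseteq F_\eta$.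
\end{proof}

Let $K_\eta=\{\sigma\subseteq X\cup\{*\}:\ \sigma\cup\{*\}\in A_{k-1}(H_\eta)\}$, the closed star of $*$, and put $C_\eta=\widetilde C(A_{k-1}(H_\eta))/\widetilde C(K_\eta)$.

\begin{lemma}\label{lem:blocks}
Let $k\ge2$. The complex $C_\eta$ has basis $F_\eta$, and the quotient map induces isomorphisms $\widetilde H_j(A_{k-1}(H_\eta))\cong H_j(C_\eta)$. For $\eta\subseteq\eta'$ the map $C_{\eta'}\to C_\eta$, $\rho\mapsto\rho$, is a chain map, and under these isomorphisms it corresponds to the map induced by the inclusion $A_{k-1}(H_{\eta'})\subseteq A_{k-1}(H_\eta)$.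
\end{lemma}

\begin{proof}
The subcomplex $K_\eta$ contains every face through $*$, and the faces outside it are exactly the elements of $F_\eta$. It is a cone with apex $*$ if $k\ge3$ and void if $k=2$, so it is acyclic and (A1) gives the isomorphisms. For $\eta\subseteq\eta'$ we have $K_{\eta'}\subseteq K_\eta$, so the inclusion of complexes induces a chain map $C_{\eta'}\to C_\eta$ that commutes with the quotient maps. It sends $\rho\in F_{\eta'}$ to the class of $\rho$, which is a basis element since $F_{\eta'}\subseteq F_\eta$.
\end{proof}

Order the vertices of $G$ as $a$, $b$, then $M$, then $X$, and use the same order on $X$ in each $H_\eta$. The basis element $[\eta,\rho]$ has degree $\dim\rho+|\eta|+2$. Deleting $a$ or $b$ from it gives a face of $A_k(G^+)$ that is not new, hence $0$ in $D$. Deleting $w\in\eta$ gives the basis element $[\eta\setminus w,\rho]$, because $F_\eta\subseteq F_{\eta\setminus w}$. Deleting $x\in\rho$ gives $[\eta,\rho\setminus x]$ if $\rho\setminus x\in F_\eta$ and $0$ otherwise, exactly as in $C_\eta$. Extending $[\eta,\cdot\,]$ linearly to $C_\eta$ and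 counting positions, we obtain
\begin{equation}\label{eq:boundary}
\partial[\eta,\rho]=(-1)^{|\eta|}[\eta,\partial\rho]+\sum_{w\in\eta}\varepsilon(\eta,w)\,[\eta\setminus w,\rho],
\end{equation}
where $\partial\rho$ is computed in $C_\eta$ and $\varepsilon(\eta,w)=(-1)^{|\{w'\in\eta:\,w'<w\}|}$ does not depend on $\rho$. So $D$ is assembled from the blocks $C_\eta$, placed at the vertices of the cube of subsets of $M$. We shall meet two situations in which its homology can be read off.

\begin{proposition}\label{prop:cube}
Let $k\ge2$.
\begin{itemize}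
\item[(a)] Let $w_0\in M$. If $A_{k-1}(H_{\eta\cup\{w_0\}})\subseteq A_{k-1}(H_\eta)$ is a homology isomorphism for every $\eta\subseteq M\setminus\{w_0\}$, then $D$ is acyclic.
\item[(b)] If $A_{k-1}(H_\eta)$ is acyclic for every $\eta\ne M$, then $H_j(D)\cong\widetilde H_{j-|M|-2}(A_{k-1}(H_M))$ for all $j$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $D^{(q)}$ be spanned by the $[\theta,\rho]$ with $|\theta\setminus\{w_0\}|\le q$. By \eqref{eq:boundary} it is a subcomplex, and in $D^{(q)}/D^{(q-1)}$ only the terms that keep $\theta\setminus\{w_0\}$ survive. Hence $D^{(q)}/D^{(q-1)}=\bigoplus_\eta E_\eta$, where $\eta$ runs over the $q$-subsets of $M\setminus\{w_0\}$ and $E_\eta$ is spanned by the $[\theta,\rho]$ with $\theta=\eta$ or $\theta=\eta'=\eta\cup\{w_0\}$. In $E_\eta$ the elements $[\eta,\rho]$ span a subcomplex, which is $C_\eta$ up to shift and the sign of $\partial$, and the quotient is $C_{\eta'}$ in the same sense. If $c$ is a cycle of $C_{\eta'}$, then $\partial[\eta',c]=\varepsilon(\eta',w_0)[\eta,c]$ in $E_\eta$. So the connecting homomorphism is, up to sign,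 induced by $C_{\eta'}\to C_\eta$, and it is an isomorphism by Lemma~\ref{lem:blocks} and the hypothesis. By (A2) each $E_\eta$ is acyclic, and by (A3) so is $D$.

(b) Let $D'$ be the subcomplex spanned by the $[\eta,\rho]$ with $\eta\ne M$. Filter it by $|\eta|$. The successive quotients are direct sums of complexes $C_\eta$ with $\eta\neq M$, up to shift and sign, and these are acyclic by Lemma~\ref{lem:blocks}. So $D'$ is acyclic by (A3), and $H_j(D)\cong H_j(D/D')$ by (A1). Finally $D/D'$ is $C_M$ with degrees raised by $|M|+2$, up to sign.
\end{proof}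

\subsection{The contracted graphs are cyclic}
To use Proposition~\ref{prop:cube}(a) in an induction we must present each $H_\eta$ as a cyclic graph. Represent $*$ by $b$. The lifts of the vertices of $H_\eta$ then form the set $Y=\mathbb Z\setminus([a,b-1]+n\mathbb Z)$, with fundamental domain $[b,a+n-1]=[b,l+n-1]\cup L$ of size $n'=n-(b-a)$. We have $n'\ge3$, since $*$, $R$ and $L$ each contribute a vertex. An order isomorphism $Y\to\mathbb Z$ carries translation by $n$ to translation by $n'$. So an $n'$-cyclic function is the same as a nondecreasing map $f:Y\to Y$ with $f(y+n)=f(y)+n$ and $y<f(y)<y+n$, and it is $m$-slender if $f^{2m-1}(y)<y+n$ for all $y\in Y$.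

Which function should we take? A vertex $y\in L$ is joined to $x\in R$ by an added edge if $x$ is adjacent to all $w\in\{a,b\}\cup\eta$ that $y$ does not reach. Among these $w$ the smallest one has the shortest reach into $R$, so it alone decides. For $y\in L$ let
\[
w_y=\min\{w\in\eta\cup\{b\}:\ w+n>h(y)\},
\]
which exists because $h(y)<b+n$. Define $h_\eta(y+n)=h_\eta(y)+n$ and
\[
h_\eta(x)=h(x)\quad(x\in[b,l+n-1]),\qquad h_\eta(y)=h(w_y)+n\quad(y\in L).
\]

\begin{lemma}\label{lem:cyclic}
The map $h_\eta$ is a cyclic function on $Y$ with graph $H_\eta$, and $h_{\eta'}\le h_\eta$ if $\eta\subseteq\eta'$.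
\end{lemma}

\begin{proof}
For $x\in[b,l+n-1]$ we have $x-n<l$, so $h(x-n)<a$. For $y\in L$ we have $a+1\le w_y\le b$, so $b\le h(w_y)\le h(b)$ by (S1). Hence
\begin{equation}\label{eq:range}
h_\eta(x)\in[b+1,a+n-1]\ \ (x\in[b,l+n-1]),\qquad h_\eta(y)\in[b+n,h(b)+n]\ \ (y\in L).
\end{equation}
Both intervals lie in $Y$. The map $h_\eta$ is nondecreasing on $[b,l+n-1]$, and on $L$ because $w_y$ is a nondecreasing function of $y$. By \eqref{eq:range} the values on $[b,l+n-1]$ are smaller than those on $L$, and these are at most $h(b)+n=h_\eta(b+n)$. So $h_\eta$ is nondecreasing on $Y$. The inequalities $x<h_\eta(x)<x+n$ hold on $[b,l+n-1]$ because they hold for $h$, and for $y\in L$ we have $y<b+n\le h_\eta(y)\le h(b)+n<l+2n\le y+n$ by (S2).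

We compare the graph of $h_\eta$ with $H_\eta$, going through all pairs of lifts.
\begin{itemize}
\item Lifts $(b,x)$ with $x\in X$: $x\le h_\eta(b)=h(b)$ if and only if $x\in R$. Lifts $(x,b+n)$: by \eqref{eq:range}, $b+n\le h_\eta(x)$ if and only if $x\in L$. So $*$ is joined exactly to $L\cup R$.
\item Lifts $(x,x')$ with $x<x'$ in $X$: if $x\notin L$, the condition $x'\le h_\eta(x)=h(x)$ is adjacency in $G$, by Lemma~\ref{lem:facts}(e). If $x\in L$, then $x'\in L$, the edge is in $G$, and $x'<b+n\le h_\eta(x)$. So these lifts give exactly the edges of $G[X]$.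
\item Lifts $(x',x+n)$ with $x<x'$ in $X$: by \eqref{eq:range}, $x+n\le h_\eta(x')$ means that $x'\in L$ and $x\le h(w_{x'})$, which forces $x\in R$. Let $x'\in L$ and $x\in R$. By Lemma~\ref{lem:facts}(a),(b), the elements of $\{a,b\}\cup\eta$ not adjacent to $x'$ are the $w\in\eta\cup\{b\}$ with $w+n>h(x')$, and the least of them is $w_{x'}$. They are all adjacent to $x$ if and only if $x\le h(w)$ for each of them, that is, if and only if $x\le h(w_{x'})$. So these lifts give exactly the added edges.
\end{itemize}
Finally, enlarging $\eta$ does not increase $w_y$, so it does not increase $h_\eta$.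
\end{proof}

The contraction saves two steps per turn: in $G^+$ one can go $l\to a\to b\to h(b)$, while $h_\emptyset$ sends $l$ directly to $h(b)$. This matches the passage from $2k-1$ to $2(k-1)-1$ steps.

\begin{lemma}\label{lem:inherit}
If $k\ge2$ and $h^+$ is $k$-slender, then every $h_\eta$ is $(k-1)$-slender.
\end{lemma}

\begin{proof}
Since $h_\eta\le h_\emptyset$, it suffices to treat $f=h_\emptyset$. Here $w_y=b$ for all $y\in L$, so $f$ is constant, equal to $h(b)+n$, on $L\cup\{b+n\}$. Put $q=2k-3\ge1$ and suppose that $f^q(y)\ge y+n$ for some $y\in Y$. Applying $f$ gives $f^q(f(y))\ge f(y)+n$, so the inequality holds along the whole orbit of $y$, and it is invariant under translation by $n$. Translate $y$ into $[b+1,l+n-1]\cup L\cup\{b+n\}$. If $y\in[b+1,l+n-1]$, its orbit increases strictly, and by \eqref{eq:range} the first point of the orbit that is at least $l+n$ is at most $a+n-1$, so it lies in $L$. Hence we may assume $y\in L\cup\{b+n\}$. Then $f(y)=f(l+n)$, so $f^q(l+n)=f^q(y)\ge y+n\ge l+2n$, that is, $f^q(l)\ge l+n$.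

Let $z_j=f^j(l)$, so $z_1=h(b)$, and let $j_0\ge1$ be least with $z_{j_0}\ge l+n$; then $j_0\le q$. For $1\le j<j_0$ we have $z_j\in[b+1,l+n-1]$, where $f=h$. Hence $z_{j_0}=h^{j_0}(b)$. On the other hand $h^+(l)\ge a$, so $(h^+)^2(l)\ge h^+(a)=b$. Since $j_0+2\le2k-1$,
\[
(h^+)^{2k-1}(l)\ge(h^+)^{j_0+2}(l)\ge(h^+)^{j_0}(b)\ge h^{j_0}(b)\ge l+n,
\]
which contradicts the $k$-slenderness of $h^+$.
\end{proof}

\section{Slender cyclic graphs}\label{sec:slender}

\begin{proposition}\label{prop:inv}
Let $k\ge1$ and let $h\le h'$ be $n$-cyclic functions with graphs $G\subseteq G'$. If $h'$ is $k$-slender, then $A_k(G)\subseteq A_k(G')$ is a homology isomorphism.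
\end{proposition}

\begin{proof}
We use induction on $k$, for all $n$ at once. For $k=1$ both complexes are $\{\emptyset\}$. Let $k\ge2$ and $h\ne h'$. We find an admissible $a$ with $h^+\le h'$.

Choose $a$ with $h(a)<h'(a)$. If $h(a+1)=h(a)$, then $h(a+1)<h'(a)\le h'(a+1)$, and we replace $a$ by $a+1$. Since $h(x)>x$, the function $h$ is not eventually constant, so this process stops at an $a$ with $h(a)<h'(a)$ and $h(a+1)\ge h(a)+1=b$. This is (S1). We have $a<b\le h'(a)<a+n$, so the function $h^+$ obtained by raising $h(a+jn)$ to $b+jn$ is $n$-cyclic, $h\le h^+\le h'$, and $h^+(b)=h(b)$. In particular $h^+$ is $k$-slender. As $h^+(l)\ge a$ and $3\le 2k-1$,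
\[
h(b)=(h^+)^2(a)\le(h^+)^3(l)\le(h^+)^{2k-1}(l)<l+n,
\]
which is (S2).

Fix $w_0\in M$ and let $\eta\subseteq M\setminus\{w_0\}$. By Lemmas~\ref{lem:cyclic} and~\ref{lem:inherit}, $h_{\eta\cup\{w_0\}}\le h_\eta$ are cyclic functions on the same set $Y$, and $h_\eta$ is $(k-1)$-slender. By the induction hypothesis $A_{k-1}(H_{\eta\cup\{w_0\}})\subseteq A_{k-1}(H_\eta)$ is a homology isomorphism. Proposition~\ref{prop:cube}(a) and (A1) show that $A_k(G)\subseteq A_k(G^+)$ is a homology isomorphism. Replacing $h$ by $h^+$ lowers $\sum_{x=0}^{n-1}(h'(x)-h(x))$ by one, so finitely many such steps lead to $h'$.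
\end{proof}

Slenderness was used twice: three steps not completing a turn gave (S2), and $2k-1$ steps not completing a turn kept the induction going. The pair $C_6\subseteq C_6+\{0,2\}$ with $k=3$ in Section~\ref{sec:model} satisfies (S1) and (S2), and the conclusion fails for it.

\begin{proof}[Proof of Theorem~\ref{thm:slender}]
For $k=1$ we have $A_1(G)=\{\emptyset\}$ and $2k-3=-1$. Let $k\ge2$, and let $h$ be the function of $G$. From $x+2k-1\le h^{2k-1}(x)<x+n$ we get $n\ge2k$. Since $h(x)\ge x+1$, Proposition~\ref{prop:inv} reduces the claim to $G=C_n$, which we treat by induction on $n\ge2k$. For $n=2k$, Example~\ref{ex:join} gives $A_k(C_{2k})\cong S^{2k-3}$.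

Let $n\ge2k+1$. No vertex of $C_n$ is dominated, so we first add a chord. Let $h'(x)=x+2$ for $x\equiv-1\pmod n$ and $h'(x)=x+1$ otherwise. This is an $n$-cyclic function with graph $G'=C_n+\{-1,1\}$. An orbit of $h'$ that visits $-1$ continues $1,2,\dots,n-1$, so it returns to the class of $-1$ after $n-1\ge2k$ steps. Hence $2k-1$ consecutive steps contain at most one step of length $2$, and $(h')^{2k-1}(x)\le x+2k<x+n$. So $G'$ is $k$-slender and $\widetilde H(A_k(C_n))\cong\widetilde H(A_k(G'))$ by Proposition~\ref{prop:inv}. In $G'$ we have $N[0]=\{-1,0,1\}\subseteq N[1]$, and $G'-0\cong C_{n-1}$. Lemma~\ref{lem:dom} gives $\widetilde H(A_k(G'))\cong\widetilde H(A_k(C_{n-1}))$.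
\end{proof}

\section{Squared cycles with $n\le 4k-2$}\label{sec:short}

When $n\le4k-2$ the graph $W_n$ is not $k$-slender, and it can no longer be compared with $C_n$. We go in the other direction and add the edge $\{0,3\}$. This edge destroys all homology, so by (A1) the homology of $A_k(W_n)$ is that of $D$; and three of the four blocks of $D$ vanish for the same reason. For $N\ge6$ let $Q_N$ be $W_N$ together with the edges $\{0,3\}$, $\{-1,2\}$, $\{-1,3\}$, so that $[-1,3]$ is a clique.

\begin{lemma}\label{lem:acyclic}
Let $N\ge6$ and $k\ge2$.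
\begin{itemize}
\item[(a)] If $N\le4k-1$, then $A_k(W_N+\{0,3\})$ is acyclic.
\item[(b)] If $N\le4k$, then $A_k(Q_N)$ is acyclic.
\end{itemize}
\end{lemma}

\begin{proof}
We delete dominated vertices one at a time (Lemma~\ref{lem:dom}) until the independence number drops below $k$. Neighborhoods are taken in the current graph, so every displayed set is to be intersected with the current vertex set. In $W_N$ itself $N[x]=[x-2,x+2]$ is not contained in $N[x+1]=[x-1,x+3]$ only because of $x-2$. Thus the following move is available.

$(\dagger)$ If $x$ is not an end of an extra edge, $x-2$ has been deleted and $x+1$ has not, then $N[x]\subseteq[x-1,x+2]\subseteq N[x+1]$, and $x$ can be deleted.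

The extra edges serve to make the first deletion possible. Parity refers to representatives in $[0,N-1]$.

(a) Delete $2$, using $N[2]=[0,4]\subseteq[0,5]=N[3]$. Delete the even $x$ with $4\le x\le N-2$ in increasing order by $(\dagger)$; here $x\notin\{0,3\}$, and $x+1\le N-1$ is odd, hence present. Delete $1$, using $N[1]\subseteq[-1,3]\subseteq[-2,3]=N[0]$. If $N$ is odd, delete $N-1$ as well: the even vertex $N-3\ge4$ and the vertex $1$ are gone, so $N[-1]\subseteq\{-2,-1,0\}\subseteq N[0]$. There remain $0,3,5,\dots,N-1$ if $N$ is even and $0,3,5,\dots,N-2$ if $N$ is odd. These are $m=\lfloor N/2\rfloor\ge3$ vertices, and cyclically consecutive ones are adjacent. By (B) the independence number is at most $\lfloor m/2\rfloor=\lfloor N/4\rfloor<k$, so $A_k$ of the remaining graph is a full simplex.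

(b) Delete $0$, using $N[0]=[-2,3]\subseteq[-3,3]=N[-1]$. Delete $1$, using $N[1]\subseteq[-1,3]\subseteq[-1,4]=N[2]$. Delete $2$, whose neighborhood is now $\{-1,2,3,4\}\subseteq N[3]$. Delete the even $x$ with $4\le x\le N-2$ in increasing order by $(\dagger)$; here $x\notin\{0,2,3,N-1\}$, and $x+1$ is odd with $5\le x+1\le N-1$, hence present. There remain $3,5,\dots,N-1$ if $N$ is even and $3,5,\dots,N-2,N-1$ if $N$ is odd. These are $m=\lfloor(N-1)/2\rfloor\ge2$ vertices, and cyclically consecutive ones are adjacent, the last and the first by the edge $\{-1,3\}$. Since $m\le2k-1$, (B) bounds the independence number by $k-1$.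
\end{proof}

\begin{proposition}\label{prop:rec}
If $k\ge3$ and $9\le n\le4k-2$, then $\widetilde H_j(A_k(W_n))\cong\widetilde H_{j-3}(A_{k-1}(W_{n-3}))$ for all $j$.
\end{proposition}

\begin{proof}
Apply Section~\ref{sec:edge} with $h(x)=x+2$ and $a=0$. Then $b=3$, $l=-2$, and $a$ is admissible since $h(1)=3$ and $h(3)=5\le n-3$. We have $G^+=W_n+\{0,3\}$, $M=\{1,2\}$, $X=[4,n-1]$, $R=\{4,5\}$ and $L=\{n-2,n-1\}$. Put $N=n-3\ge6$ and identify $X\cup\{*\}$ with $\mathbb Z_N$ by $*\mapsto0$ and $3+s\mapsto s$; then $n-t\mapsto N-t=-t$. By Lemma~\ref{lem:facts}(e) two elements of $X$ are adjacent if and only if they differ by at most $2$, and $*$ is joined to $\pm1,\pm2$. These edges are all the edges of $W_N$ except $\{-1,1\}$.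

Let $s,t\in\{1,2\}$ and $j\in[0,3]$. By Lemma~\ref{lem:facts}(a), $j$ is not adjacent to $3+s$ if and only if $3+s>j+2$, that is, $j\le s$; and $j$ is not adjacent to $n-t$ if and only if $j+n>n-t+2$, that is, $j\ge3-t$. So $\{s,-t\}$ is an added edge of $H_\eta$ if and only if no $j\in\{0,3\}\cup\eta$ satisfies $3-t\le j\le s$. The values $j=0$ and $j=3$ never satisfy this; $j=1$ does if and only if $t=2$; and $j=2$ does if and only if $s=2$. The added edges are therefore $\{1,-1\}$ for $\eta=\{1,2\}$; $\{1,-1\}$ and $\{2,-1\}$ for $\eta=\{1\}$; $\{1,-1\}$ and $\{1,-2\}$ for $\eta=\{2\}$; and all four pairs for $\eta=\emptyset$. Hence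
\[
H_{\{1,2\}}=W_N,\qquad H_{\{1\}}=W_N+\{-1,2\},\qquad H_{\{2\}}=W_N+\{-2,1\},
\]
and $H_\emptyset$ is $W_N$ with the edges $\{-1,2\},\{-2,1\},\{-2,2\}$. Up to rotation, $H_{\{1\}}$ and $H_{\{2\}}$ are $W_N+\{0,3\}$, and $H_\emptyset$ is $Q_N$.

Since $6\le N\le4k-5=4(k-1)-1$ and $k-1\ge2$, Lemma~\ref{lem:acyclic} shows that $A_{k-1}(H_\eta)$ is acyclic for $\eta\ne M$. Proposition~\ref{prop:cube}(b) gives $H_j(D)\cong\widetilde H_{j-4}(A_{k-1}(W_{n-3}))$. By Lemma~\ref{lem:acyclic}(a), $A_k(G^+)$ is acyclic, so (A1) gives $\widetilde H_j(A_k(W_n))\cong H_{j+1}(D)\cong\widetilde H_{j-3}(A_{k-1}(W_{n-3}))$.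
\end{proof}

The smallest case $k=3$, $n=9$ can be checked against Example~\ref{ex:join}: $A_3(W_9)\cong S^5$ and $A_2(W_6)\cong S^2$. The upper bound on $n$ cannot be raised: $W_{4k-1}$ is $k$-slender and $W_{4k-4}$ is $(k-1)$-slender, so by Theorem~\ref{thm:slender} the degrees are $2k-3$ and $2k-5$, which differ by $2$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

It remains to supply the hypothesis on $3$-sets in Lemma~\ref{lem:sphere}. We use the following observation. If some vertices of $\mathbb Z_n$ are deleted and the remaining $n'$ are relabeled in cyclic order as $\mathbb Z_{n'}$, then the gaps of a set in $\mathbb Z_n$ are at least its gaps in $\mathbb Z_{n'}$. So a set whose gaps in $\mathbb Z_{n'}$ are all at least $p+1$ is independent in $C_n^p$.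

\begin{lemma}\label{lem:triples}
Let $k\ge2$ and $n\ge3k+1$. Every $3$-set $B\subseteq\mathbb Z_n$ is disjoint from some independent $k$-set of $W_n$.
\end{lemma}

\begin{proof}
Let $n=3k+1$. Since $3$ is prime to $n$, the map $t\mapsto3t$ is a bijection of $\mathbb Z_n$. The image of $k$ cyclically consecutive values of $t$ has $k-1$ gaps equal to $3$ and one gap equal to $3k+1-3(k-1)=4$, so it is independent. Removing the three preimages of $B$ leaves $3k-2$ values of $t$ in at most three arcs. Since $3k-2>3(k-1)$, one arc contains $k$ consecutive values, and their image misses $B$. If $n>3k+1$, delete $n-(3k+1)$ vertices outside $B$, relabel, and apply the case just proved.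
\end{proof}

For $n=3k$ the lemma fails, as it must for a circle: $\{0,1,2\}$ meets all three independent $k$-sets.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The cases $n\le3k$ are Example~\ref{ex:first}. Let $n\ge3k+1$. By Lemmas~\ref{lem:sphere} and~\ref{lem:triples} it suffices to show that $\widetilde H(A_k(W_n))$ is $\mathbb Z$ in a single degree $e$ and that $n-e-3$ is the stated dimension, which is at least $3$.

Let $n=3k+i$ with $1\le i\le k-1$. The recursion $(n,k)\mapsto(n-3,k-1)$ preserves $i$. For $i+2\le\kappa\le k$ the pair $(3\kappa+i,\kappa)$ satisfies $\kappa\ge3$ and $10\le3\kappa+i\le4\kappa-2$, so Proposition~\ref{prop:rec} applies to it. After $k-1-i$ applications we reach $k'=i+1\ge2$ and $n'=3k'+i=4k'-1$. The graph $W_{n'}$ is $k'$-slender, so by Theorem~\ref{thm:slender} the homology of $A_{k'}(W_{n'})$ is $\mathbb Z$ in degree $2k'-3=2i-1$ only. Hence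
\[
e=2i-1+3(k-1-i)=3k-4-i,\qquad n-e-3=(3k+i)-(3k-4-i)-3=2i+1.
\]

Let $n=4k+i$ with $i\ge0$. Then $W_n$ is $k$-slender, so $e=2k-3$ by Theorem~\ref{thm:slender}, and $n-e-3=n-2k=2k+i$.
\end{proof}

\section{Higher powers of cycles and the role of slenderness}\label{sec:powers}

Theorem~\ref{thm:slender} applies to all powers of cycles.

\begin{theorem}\label{thm:powers}
Let $p\ge2$, $k\ge2$ and $n\ge p(2k-1)+1$. Then $\Delta_k^t(C_n^p)\simeq S^{n-2k}$.
\end{theorem}

For $p=1$ the same statement is the theorem of Bayer et al.\ quoted in the introduction.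

\begin{proof}
The graph $C_n^p$ is $k$-slender, so $\widetilde H(A_k(C_n^p))$ is $\mathbb Z$ in degree $e=2k-3$ only, and $n-e-3=n-2k\ge2(2k-1)+1-2k=2k-1\ge3$. By Lemma~\ref{lem:sphere} it remains to show that every $3$-set $B$ misses an independent $k$-set. For $p=2$ this is Lemma~\ref{lem:triples}, as $n\ge4k-1\ge3k+1$. Let $p\ge3$. If $k(p+1)\le n-3$, delete $B$, relabel the remaining $n-3$ vertices cyclically, and take the positions $0,p+1,\dots,(k-1)(p+1)$; all gaps are at least $p+1$, so this set is independent in $C_n^p$. Now
\[
n-3-k(p+1)\ge p(2k-1)+1-3-k(p+1)=(k-1)p-k-2.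
\]
For $k\ge3$ the right side is at least $3(k-1)-k-2=2k-5>0$, and for $k=2$ it is $p-4$. So only $(k,p)=(2,3)$ is left, where $n\ge10$ and the inequality $8\le n-3$ holds once $n\ge11$. In $C_{10}^3$ the non-neighbors of $x$ are $x+4,x+5,x+6$. If no two vertices outside $B$ were nonadjacent, then $B=\{x+4,x+5,x+6\}$ for each of the seven $x\notin B$; but these sets are distinct for distinct $x$.
\end{proof}

To see what happens without slenderness, we isolate the subgraph generated by one trip around the circle. Let $G$ be a cyclic graph with function $h$, let $q\ge2$, and let $z_0<z_1<\dots<z_q=z_0+n$ satisfy $z_{i+1}\le h(z_i)$ for $0\le i<q$. Extend the indices by $z_{i+q}=z_i+n$, put $Z=\{z_0,\dots,z_{q-1}\}$ and $I_i=[z_i,z_{i+1}-1]$, and define $h_Z(y)=z_{i+1}$ for $y\in I_i$. This function is nondecreasing, commutes with translation by $n$, and satisfies $y<h_Z(y)=z_{i+1}\le h(z_i)\le h(y)$. So it is $n$-cyclic, and its graph $G_Z$ satisfies $C_n\subseteq G_Z\subseteq G$.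

\begin{lemma}\label{lem:GZ}
If $q\le2k-1$, then $A_k(G_Z)$ is acyclic.
\end{lemma}

\begin{proof}
Let $z_i<y<z_{i+1}$. The forward neighbors of $y$ in $G_Z$ are at most $z_{i+1}$. A backward neighbor $x<y$ has $h_Z(x)\ge y>z_i$, so $x\ge z_i$. Hence $N[y]\subseteq[z_i,z_{i+1}]\subseteq N[z_i]$. Deleting all vertices outside $Z$ by Lemma~\ref{lem:dom} gives $\widetilde H(A_k(G_Z))\cong\widetilde H(A_k(G_Z[Z]))$. By (B), $\alpha(G_Z[Z])\le\lfloor q/2\rfloor<k$, so $A_k(G_Z[Z])$ is a full simplex.
\end{proof}

This yields a converse of Proposition~\ref{prop:inv} for the inclusion of the cycle.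

\begin{theorem}\label{thm:converse}
Let $k\ge2$, $n\ge2k$, and let $G$ be a cyclic graph on $\mathbb Z_n$. The inclusion $A_k(C_n)\subseteq A_k(G)$ is a homology isomorphism if and only if $G$ is $k$-slender; otherwise it induces zero on $\widetilde H$.
\end{theorem}

\begin{proof}
If $G$ is $k$-slender, apply Proposition~\ref{prop:inv}. Otherwise $h^{2k-1}(x)\ge x+n$ for some $x$. Let $q\le2k-1$ be least with $h^q(x)\ge x+n$; then $q\ge2$ because $h(x)<x+n$. Put $z_i=h^i(x)$ for $0\le i<q$ and $z_q=x+n$, so that $z_{q-1}<z_q\le h(z_{q-1})$. The inclusion factors through $A_k(G_Z)$, which is acyclic by Lemma~\ref{lem:GZ}, so it induces zero. It is not an isomorphism, since $C_n$ is $k$-slender for $n\ge2k$ and $\widetilde H_{2k-3}(A_k(C_n))=\mathbb Z$ by Theorem~\ref{thm:slender}.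
\end{proof}

\begin{remark}
Different cyclic functions may have the same graph on $\mathbb Z_n$, but $k$-slenderness depends only on the graph: every function is $1$-slender, no function is $k$-slender when $n<2k$, and Theorem~\ref{thm:converse} covers the remaining cases.
\end{remark}

At $n=p(2k-1)$, just below the range of Theorem~\ref{thm:powers}, there are $p$ different ways to go around $C_n^p$ in $2k-1$ steps. Each of them bounds one and the same $(2k-3)$-cycle of $A_k(C_n)$, and the differences of these fillings are cycles one degree higher. For $p=k=2$ the cycle is the hexagon $C_6$; one filling consists of $\{0,2,4\}$, $\{0,1,2\}$, $\{2,3,4\}$, $\{4,5,0\}$, the other is its rotation by one, and together they form the octahedron $A_2(W_6)$.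

\begin{theorem}\label{thm:sharp}
Let $p,k\ge2$ and $n=p(2k-1)$. Then $\widetilde H_{2k-2}(A_k(C_n^p))$ has rank at least $p-1\ge1$. Hence $\widetilde H_{n-2k-1}(\Delta_k^t(C_n^p);\mathbb Q)\ne0$, and $\Delta_k^t(C_n^p)\not\simeq S^{n-2k}$.
\end{theorem}

For general $k$ an explicit cycle replacing the polygon comes from a cyclic polytope. The cyclic polytope of dimension $d$ with $n>d$ vertices is the convex hull of the points $(t,t^2,\dots,t^d)$ for $n$ real values $t_0<\dots<t_{n-1}$. It is simplicial, so its boundary is a triangulated $(d-1)$-sphere on the vertex set $[0,n-1]$. \emph{Gale's evenness condition} (see, e.g., \cite[Thm.~0.7]{Ziegler}) states that a $d$-set $S$ is a facet if and only if, for all $i<j$ outside $S$, the number of elements of $S$ between $i$ and $j$ is even. Equivalently, every maximal run of consecutive elements of $S$ that contains neither $0$ nor $n-1$ has even length. For even $d$ the run starting at $0$ and the run ending at $n-1$ then have even total length, and they form one run in $\mathbb Z_n$ if both are odd. Thus for even $d$ the facets are the unions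 of $d/2$ disjoint edges $\{x,x+1\}$ of $C_n$; conversely, in such a union every run avoiding $0$ and $n-1$ is a union of these edges.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For $0\le c<p$ let $V_c$ be the set of $x\in\mathbb Z_n$ with $x\equiv c\pmod p$. It has $2k-1\ge3$ elements and induces a cycle $C_{2k-1}$ in $C_n^p$, so $V_c$ is a $(2k-2)$-dimensional face of $A_k(C_n^p)$.

\emph{Step 1: $V_c$ is a facet.} A vertex $v\notin V_c$ lies strictly between two consecutive members $z$ and $z+p$ of $V_c$. It is adjacent to these two and to no other member, since $v-(z-p)>p$ and $(z+2p)-v>p$. The other $2k-3$ members induce a path, which contains $k-1$ independent vertices, and together with $v$ these form an independent $k$-set.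

\emph{Step 2: the fillings.} Let $G_c=(C_n^p)_Z$ for $Z=V_c$, that is, $z_i=c+ip$ and $q=2k-1$. By Lemma~\ref{lem:GZ}, $A_k(G_c)$ is acyclic. In $G_c$, adjacency among points chosen one from each interval is very restricted:

$(\ddagger)$ if $t_i\in I_i$ for all $i$, with $t_{i+q}=t_i+n$, then $t_j\le h_Z(t_i)=z_{i+1}$ with $j>i$ happens only for $j=i+1$ and $t_{i+1}=z_{i+1}$.

For $c'\ne c$ the set $V_{c'}$ has one vertex in each $I_i$, different from $z_i$. By $(\ddagger)$ it is independent in $G_c$, so $V_{c'}\notin A_k(G_c)$.

Let $g$ be the fundamental cycle of the boundary of the cyclic polytope of dimension $2k-2$ with $n$ vertices. It is a $(2k-3)$-cycle with coefficient $\pm1$ on each union of $k-1$ disjoint edges of $C_n$, and $0$ elsewhere. Such a union is covered by $k-1$ edges, so it lies in $A_k(C_n)\subseteq A_k(G_c)$. By acyclicity, $g=\partial\gamma_c$ for some $\gamma_c\in\widetilde C_{2k-2}(A_k(G_c))$.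

\emph{Step 3: the coefficient $m$ of $V_c$ in $\gamma_c$ is $\pm1$.} Let $r:\mathbb Z_n\to Z$ map $I_i$ to $z_i$. It induces a chain map $r_*$ from the chains of the full simplex on $\mathbb Z_n$ to those of the full simplex on $Z$, with $r_*(T)=\pm r(T)$ if $r$ is injective on $T$ and $r_*(T)=0$ otherwise. Let $T$ be a $(2k-2)$-face of $A_k(G_c)$ with $r_*(T)\ne0$. Then $T$ has one vertex $t_i$ in each $I_i$. If $T\ne Z$, some $t_{i+1}$ differs from $z_{i+1}$, and by $(\ddagger)$, as $q\ge3$, the graph $G_c[T]$ is contained in the cycle $t_0t_1\cdots t_{q-1}$ with the edge $t_it_{i+1}$ removed. This is a path on $2k-1$ vertices, which has $k$ independent vertices, a contradiction. Hence $T=Z$ and $r_*(\gamma_c)=mZ$, so $r_*(g)=m\,\partial Z$, and the coefficient of $Z\setminus\{z_0\}$ in $r_*(g)$ is $\pm m$.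

This coefficient is a signed count of the facets $S$ of the polytope that miss $I_0$ and meet each of $I_1,\dots,I_{2k-2}$ exactly once. Write $S$ as a union of $k-1$ disjoint pairs $\{x,x+1\}$. The two elements of a pair lie in different intervals, so the pair is $\{z_i-1,z_i\}$ and meets $I_{i-1}$ and $I_i$, with $2\le i\le2k-2$. The pairs must match up the indices $1,\dots,2k-2$ along a path, which forces the matching $\{1,2\},\{3,4\},\dots$, that is, the pairs $\{z_{2j}-1,z_{2j}\}$ for $1\le j\le k-1$. There is exactly one such facet, so $m=\pm1$.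

\emph{Step 4: independence.} For $1\le c\le p-1$ put $\zeta_c=\gamma_c-\gamma_0$, a $(2k-2)$-cycle of $A_k(C_n^p)$. By Steps 2 and 3 its coefficient is $\pm1$ on $V_c$ and $0$ on $V_{c'}$ for $c'\notin\{0,c\}$. By Step 1 every boundary has coefficient $0$ on each $V_c$. If $\sum_c\lambda_c\zeta_c$ is a boundary, with $\lambda_c\in\mathbb Z$, then its coefficient $\pm\lambda_c$ on $V_c$ vanishes for each $c\ge1$. So the classes of $\zeta_1,\dots,\zeta_{p-1}$ are linearly independent.

Finally $n-k(p+1)=(p-1)(k-1)-1\ge0$, so $\{0,p+1,\dots,(k-1)(p+1)\}$ is independent and \eqref{eq:dual} applies. By universal coefficients $\widetilde H^{2k-2}(A_k(C_n^p))$ has the same rank as $\widetilde H_{2k-2}(A_k(C_n^p))$, so $\widetilde H_{n-2k-1}(\Delta_k^t(C_n^p))$ has rank at least $p-1$, and the rational homology in this degree is nonzero. The sphere $S^{n-2k}$ has no reduced homology in degree $n-2k-1$.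
\end{proof}

For $p=2$ we have $n=4k-2=3k+(k-2)$, and Theorem~\ref{thm:main} gives $S^{2k-3}=S^{n-2k-1}$; in this case the rank in Theorem~\ref{thm:sharp} is exactly $p-1$.

\begin{thebibliography}{9}

\bibitem{BT}
Bj\"orner and Tancer, \emph{Discrete Comput. Geom.} 42 (2009), 586--593.

\bibitem{SSYZZ}
Yufeng Shen, Zhiyu Song, Fenglin Yu, Leopold Wuhan Zhou, Jingqi Zhuang, \emph{Homotopy Type of Total Cut Complexes of Squared Cycle Graphs}, arXiv:2510.22574 (2025).

\bibitem{Ziegler}
Ziegler, \emph{Lectures on Polytopes}.

\end{thebibliography}
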